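# Hamilton cycles in a random graph after a Chvátal-type deletion

## 1. Rotations of a Hamilton path and the closure of a path

Let $V=[n]$ and let $K_n$ be the complete graph on $V$. In these notes a *Hamilton path* is a Hamilton path of $K_n$: its edges may be arbitrary pairs. If a graph $\Gamma$ on $V$ is under discussion, the edges of a path or cycle that are not in $\Gamma$ are called *foreign*. We write $N_P(z)$ for the set of (one or two) neighbors of $z$ on the path $P$.

**Definition (rotation).** Let $P$ be a Hamilton path with ends $x,w$, let $E_0$ be a set of edges and let $wz\in E_0$. Let $z^+$ be the successor of $z$ on $P$, read from $x$ to $w$. The *rotation with pivot $z$ and fixed end $x$* replaces $P$ by $P-zz^++wz$, a Hamilton path from $x$ to $z^+$. If $z^+=w$ nothing changes; this trivial rotation is allowed, and its new end is $w=z^+$.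

Three facts will be used all the time. Only $w,z,z^+$ can change their path-neighborhood. One edge is added, and it is in $E_0$. The deleted edge contains the pivot. In particular, $j$ successive rotations change the path-neighborhoods of at most $3j$ vertices.

*Example.* Take $P=1\,2\,3\,4\,5\,6$ with fixed end $1$. With the edge $62$, the pivot is $2$ and the result is $1\,2\,6\,5\,4\,3$, with new end $3$. If also $35$ is available, a second rotation with pivot $5$ gives $1\,2\,6\,5\,3\,4$, with new end $4$. In the original path, the edge $63$ with pivot $3$ gives $1\,2\,3\,6\,5\,4$, also with new end $4$. So the pivots $3$ and $5$, the two $P$-neighbors of $4$, both produce the end $4$: the new end is the successor of the pivot in the *current* path, and the segment around the pivot may have been reversed. This harmless-looking remark is the main difficulty of the proof.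

**Definition (closure).** Fix a number $R$ (chosen in Section 5). $\mathrm{Cl}(E_0,P)$ is the set of pairs $\{a,b\}$ that are the ends of some Hamilton path obtained from $P$ by at most $R$ rotations, at either end, using edges of $E_0$.

*Example.* Take $P=1\,2\,3\,4\,5$, $E_0=\{25,14\}$ and allow one rotation. With no rotation we get $\{1,5\}$. Rotating at $5$ with pivot $2$ gives $1\,2\,5\,4\,3$ and the pair $\{1,3\}$. Rotating at $1$ (read from $5$) with pivot $4$ gives $5\,4\,1\,2\,3$ and the pair $\{3,5\}$. So the closure is $\{15,13,35\}$.

**Lemma 1 (closing step).** Let $n\ge3$, let $E_0\subseteq E(\Gamma)$, let $P$ be a Hamilton path with $f$ foreign edges, and let $ab\in E(\Gamma)$ with $\{a,b\}\in\mathrm{Cl}(E_0,P)$. Then either $\Gamma$ is Hamiltonian, or $f\ge 1$ and there is a Hamilton path with at most $f-1$ foreign edges whose path-neighborhoods differ from those of $P$ at no more than $3R+4$ vertices.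

*Proof.* Take the Hamilton path with ends $a,b$ obtained from $P$ by at most $R$ rotations and add $ab$. This is a Hamilton cycle of $K_n$. Only edges of $\Gamma$ were added, so it has at most $f$ foreign edges. If it has none, $\Gamma$ is Hamiltonian. Otherwise delete one foreign edge. The rotations changed at most $3R$ neighborhoods, the added edge at most two, and the deleted edge at most two. $\square$

Here is what the closure is for. Suppose $\Gamma$ is what an adversary leaves of a random graph $G$. If we can start from a Hamilton path with few foreign edges, and show again and again that the closure of the current path contains *almost all* pairs, then some edge of $\Gamma$ must lie in it. Lemma 1 then removes the foreign edges one by one.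

## 2. Chvátal-type deletions and the two theorems

$G_{n,p}$ is the binomial random graph on $V=[n]$: each pair is an edge independently with probability $p=p(n)$. An event holds *asymptotically almost surely* (a.a.s.) if its probability tends to $1$ as $n\to\infty$. A graph is Hamiltonian if some cycle passes through all its vertices. $G\setminus H$ is the graph on $V$ with edge set $E(G)\setminus E(H)$. Throughout, $\log$ is natural and $n$ is large enough where needed.

The question: the adversary sees $G=G_{n,p}$ and deletes a subgraph $H$. Which conditions on the *degree sequence* of $H$ guarantee that a Hamilton cycle survives?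

**Definition (shifted Chvátal-resilience).** Let $G=G_{n,p}$ and $\varepsilon,\delta>0$. $\mathcal H^{\varepsilon,\delta}_{n,p}$ is the collection of all graphs $H$ on $V$ for which there is an ordering $v_1,\dots,v_n$ of the vertices with $d_H(v_1)\ge\dots\ge d_H(v_n)$ such that, for all $i<n/2$, either
$$d_H(v_i)\le(n-i)p-\varepsilon np\qquad\text{or}\qquad d_H(v_{n-i-\delta n})\le ip-\varepsilon np .$$
Put $\mathcal H^{\varepsilon,\delta}_{n,p}(G)=\{H\in\mathcal H^{\varepsilon,\delta}_{n,p}:H\subseteq G\}$. The graph $G$ is *$(\varepsilon,\delta)$-Chvátal-resilient* with respect to a property $\mathcal P$ if $G\setminus H\in\mathcal P$ for all $H\in\mathcal H^{\varepsilon,\delta}_{n,p}(G)$.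

The index $n-i-\delta n$ may be rounded either way, consistently; if it is less than $1$, the second alternative is regarded as failing. The question, from Condon, Espuny Díaz, Kim, Kühn and Osthus, "Resilient degree sequences with respect to Hamilton cycles and matchings in random graphs", arXiv:1810.12433 (2018), is to prove or disprove the following statement, which is true.

**Theorem 1.** For every $\varepsilon>0$ there is $C$ such that for $p\ge C\log n/n$, a.a.s. $G_{n,p}$ is $(\varepsilon,\varepsilon)$-Chvátal-resilient with respect to Hamiltonicity. (Hence for all $\varepsilon,\delta>0$ it is $(\varepsilon,\delta)$-Chvátal-resilient, for some $C=C(\varepsilon,\delta)$.)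

The problem allows one to use the analogous result for perfect matchings; we shall not need it.

**Monotonicity.** If $\varepsilon'\le\min(\varepsilon,\delta)$, then $\mathcal H^{\varepsilon,\delta}_{n,p}\subseteq\mathcal H^{\varepsilon',\varepsilon'}_{n,p}$. Indeed both upper bounds weaken when $\varepsilon$ is replaced by $\varepsilon'$, and $d_H(v_{n-i-\varepsilon'n})\le d_H(v_{n-i-\delta n})$, because the index on the left is at least as large. So in Theorem 1 we may assume $\varepsilon\le1/10$, and the statement in parentheses follows from the first one.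

**The case $p=1$.** Here $G=K_n$ and $\Gamma=G\setminus H$ has degrees $d_i:=d_\Gamma(v_i)=n-1-d_H(v_i)$, which increase with $i$. The first alternative says $d_i\ge i-1+\varepsilon n\ge i+1$ for $n\ge2/\varepsilon$. The second gives $d_{n-i}\ge d_{n-i-\delta n}\ge n-1-i+\varepsilon n\ge n-i$ (for large $n$, whatever the rounding). Chvátal's theorem says that $\Gamma$ is Hamiltonian if $d_i\ge i+1$ or $d_{n-i}\ge n-i$ for every $i<n/2$. So Theorem 1 for $p=1$ is a consequence of the classical theorem; the general case replaces $K_n$ by $G_{n,p}$, at the price of the shifts by $\varepsilon n$.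

**Deletions of bounded degree.** If $\Delta(H)\le(\frac12-\varepsilon)np$, then $H$ is in the class: for $i<n/2$ we have $(n-i)p-\varepsilon np\ge(\frac12-\varepsilon)np$, so the first alternative always holds.

**A deletion that almost strips some vertices.** Let $0<\varepsilon\le\frac1{10}$, $p\ge C\log n/n$ with $C$ large, and fix disjoint sets $S,D$ with $|S|=\lfloor\varepsilon n\rfloor$, $|D|=\lfloor(1-3\varepsilon)n\rfloor$ before exposing $G$. Let $H$ consist of all edges of $G$ between $S$ and $D$. By Chernoff's inequality (recalled in Section 3), a.a.s. vertices of $S$ have $H$-degree at most $(1-2\varepsilon)np$ and all others at most $2\varepsilon np$. For $i\le|S|$ the first alternative holds since $(n-i)p-\varepsilon np\ge(1-2\varepsilon)np$; for $|S|<i<n/2$ it holds since $2\varepsilon np\le(\frac12-\varepsilon)np$. So $H$ is in the class, while each vertex of $S$ keeps a.a.s. at most $5\varepsilon np$ edges (those to the at most $3\varepsilon n+1$ vertices outside $D$). The surviving graph can have vertices of very small degree, and we must live with that.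

**The order of $p$.** For $\varepsilon<\frac12$ the empty graph lies in $\mathcal H^{\varepsilon,\varepsilon}_{n,p}$. If $np-\log n\to-\infty$, then $G_{n,p}$ a.a.s. has an isolated vertex. So the order $\log n/n$ is correct.

**The first alternative cannot be relaxed on a short window.** The following shows what goes wrong if the first alternative fails slightly for a short range of $i$ and nothing is imposed in exchange.

**Proposition A.** Let $0<\varepsilon\le\frac1{20}$, let $a$ be an integer with $2\varepsilon n\le a\le(\frac12-2\varepsilon)n$, and let $p\ge C(\varepsilon)\log n/n$. A.a.s. there is $H\subseteq G=G_{n,p}$ such that $G\setminus H$ is not Hamiltonian, $d_H(v_i)\le(n-i)p-\varepsilon np$ for every $i<n/2$ with $i\notin(a-2\varepsilon n,a]$, and $d_H(v_i)\le(n-i)p+\varepsilon np$ for all $i<n/2$.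

*Proof.* Fix disjoint $A,B\subseteq V$ with $|A|=a$, $|B|=a-1$ before exposing $G$. Let $H$ consist of all edges of $G$ with at least one end in $A$ and no end in $B$. In $G\setminus H$ the set $A$ is independent and all its neighbors lie in $B$. As $|B|<|A|$, there is no Hamilton cycle (in a cyclic orientation of one, the successors of $A$ would be $|A|$ distinct vertices of $B$). By Chernoff, a.a.s. $d_H(v)\le(n-a+\varepsilon n)p$ for $v\in A$ and $d_H(v)\le(a+\varepsilon n)p$ for $v\notin A$. As $a<n/2$, all degrees are at most $(n-a+\varepsilon n)p$. For $i\le a$ this is at most $(n-i+\varepsilon n)p$, and for $i\le a-2\varepsilon n$ it is at most $(n-i-\varepsilon n)p$. For $a<i<n/2$ we have $d_H(v_i)\le(a+\varepsilon n)p$, since only the $a$ vertices of $A$ can exceed this; and $a+\varepsilon n\le n-i-\varepsilon n$, because $i<n/2\le n-a-2\varepsilon n$. $\square$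

The obstruction here is a pair $A$, $B'=V\setminus B$ with no edges between them and $|A|+|B'|>n$. This is the general shape. For a graph $F$ and sets $X,Y\subseteq V$, not necessarily disjoint, let $e_F(X,Y)$ be the number of *ordered* pairs $(x,y)\in X\times Y$ with $xy\in E(F)$, and $e_F(v,Y)=e_F(\{v\},Y)$. If $\Gamma$ is Hamiltonian and $e_\Gamma(A,B)=0$, then $|A|+|B|\le n$: a cyclic orientation of a Hamilton cycle gives $|N_\Gamma(A)|\ge|A|$, while $N_\Gamma(A)\subseteq V\setminus B$. The general result says that an approximate version of this necessary condition suffices.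

**Theorem 2.** For all $\varepsilon,\nu\in(0,1)$ there is $\lambda>0$ such that for every $\xi>0$ there is $C$ such that for $p\ge C\log n/n$, a.a.s. every spanning subgraph $\Gamma\subseteq G=G_{n,p}$ with

(i) $\delta(\Gamma)\ge\varepsilon np$, and

(ii) $e_\Gamma(A,B)>\xi n^2p$ whenever $|A|,|B|\ge\lambda n$ and $|A|+|B|>(1-\nu)n$

is Hamiltonian.

## 3. From degree sequences to edges between two sets

This section deduces Theorem 1 from Theorem 2.

**Chernoff bounds.** Let $X$ be a sum of independent $[0,1]$-valued variables with mean $\mu$. Then $\mathbb P(|X-\mu|\ge s)\le2e^{-s^2/(2(\mu+s))}$, $\mathbb P(X\le\mu/2)\le e^{-\mu/8}$, and $\mathbb P(X\ge s)\le(e\mu/s)^s$ for $s>0$.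

Let $\varepsilon\le\frac1{10}$, $\lambda\in(0,\frac14]$, $\omega=\min\{\lambda/4,\varepsilon/100\}$ and $\xi=\omega^2$. For $C$ large, a.a.s. $G$ satisfies
$$d_G(v)\in\left(1\pm\tfrac\varepsilon{16}\right)np\ \text{ for all }v,\qquad |e_G(X,Y)-p|X||Y||\le\omega^2pn^2\ \text{ for all }X,Y\subseteq V. \tag{1}$$
The first part is Chernoff and a union bound over $n$ vertices. For the second, $e_G(X,Y)$ is a binomial variable (pairs counted once) plus twice another one (pairs inside $X\cap Y$), each on at most $n^2/2$ pairs. With $s=\omega^2pn^2/8$ we have $\mu+s\le pn^2$, so each deviates from its mean by more than $s$ with probability at most $2e^{-\omega^4pn^2/128}$. The mean of $e_G(X,Y)$ is $p(|X||Y|-|X\cap Y|)$, and $p|X\cap Y|\le pn\le\omega^2pn^2/8$. So, unless a deviation occurs, the total error is at most $(1+2+1)\omega^2pn^2/8$. There are $4^n$ pairs $(X,Y)$, and $pn^2\ge Cn\log n$, so the union bound tends to $0$.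

**Lemma 2.** Suppose (1) holds, $n$ is large, $H\in\mathcal H^{\varepsilon,\varepsilon}_{n,p}(G)$ and $\Gamma=G\setminus H$. Then $\delta(\Gamma)\ge\varepsilon np/2$, and if $|A|,|B|\ge\lambda n$ and $e_\Gamma(A,B)\le\xi n^2p$, then $|A|+|B|\le(1-\varepsilon/8)n$.

*Proof.* **Step 1: translate to $\Gamma$.** The aim is to restate the two alternatives as counts of vertices of $\Gamma$. Since $d_\Gamma=d_G-d_H$, for every integer $1\le i<n/2$ one of the following holds.

- (a) Fewer than $i$ vertices have $d_\Gamma(v)<(i+\varepsilon n/2)p$. If the first alternative holds, then for all $j\ge i$ we have $d_\Gamma(v_j)\ge np-\frac\varepsilon{16}np-(n-i)p+\varepsilon np=(i+\frac{15}{16}\varepsilon n)p$.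
- (b) At least $i+\varepsilon n/2$ vertices have $d_\Gamma(v)\ge(n-i+\varepsilon n/2)p$. If the second alternative holds, this is true of all $v_j$ with $j\ge n-i-\varepsilon n$ (rounded), by the same computation.

**Step 2: minimum degree.** For $i=1$ the second alternative would need $d_H\le p-\varepsilon np<0$, which is impossible. So the first holds, and the computation in (a) gives $d_\Gamma(v)\ge\varepsilon np/2$ for all $v$.

**Step 3: normalize a bad pair.** Put $\nu=\varepsilon/8$ and suppose, for a contradiction, that $|A|,|B|\ge\lambda n$, $e_\Gamma(A,B)\le\xi n^2p$ and $|A|+|B|>(1-\nu)n$. By symmetry let $|A|\le|B|$. We want the sum of sizes to be exactly $h=\lceil(1-\nu)n\rceil\le|A|+|B|$. Pass to subsets of sizes $a=\min\{|A|,\lfloor h/2\rfloor\}$ and $b=h-a$. The size $b$ is available: if $a=|A|$ then $b=h-|A|\le|B|$; if $a=\lfloor h/2\rfloor$ then $b=\lceil h/2\rceil\le|B|$, because $|B|\ge|A|$ and $|A|+|B|\ge h$. So we may assume $|A|=a\le b=|B|$, $a+b=h$; still $a,b\ge\lambda n$ (as $\lfloor h/2\rfloor\ge n/4$), and $e_\Gamma(A,B)$ has not increased. Also $a\le h/2<n/2$.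

**Step 4: many vertices of low degree.** The aim is to violate (a) for a suitable $i$. For $Y\subseteq V$, all but at most $\omega n$ vertices $v$ satisfy $e_G(v,Y)\le(|Y|+\omega n)p$: if $X$ is the set of exceptions, (1) gives $|X||Y|p+\omega np|X|\le e_G(X,Y)\le|X||Y|p+\omega^2pn^2$. Apply this with $Y=V\setminus B$. Also the number of $v\in A$ with $e_\Gamma(v,B)>\omega np$ is at most $\xi n^2p/(\omega np)=\omega n$. So at least $i:=\lfloor a-2\omega n\rfloor$ vertices $v\in A$ have
$$d_\Gamma(v)\le(n-b+2\omega n)p\le(i+1+(\nu+4\omega)n)p<(i+\varepsilon n/2)p .$$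
Here we used $n-b=n-h+a\le a+\nu n$, $a<i+1+2\omega n$, and $\nu+4\omega\le0.165\,\varepsilon$. Moreover $i\ge1$, since $a\ge\lambda n\ge4\omega n$, and $i\le a<n/2$. Thus (a) fails for $i$, and (b) holds.

**Step 5: too many vertices of high degree.** Now we count. Of the vertices in (b), all but $\omega n$ satisfy $e_G(v,V\setminus A)\le(n-a+\omega n)p$ and hence
$$e_\Gamma(v,A)\ge(n-i+\varepsilon n/2)p-(n-a+\omega n)p\ge\varepsilon np/4,$$
as $a\ge i$. Let $Z$ be the set of these, so $|Z|\ge i+\varepsilon n/2-\omega n$. Since $\frac\varepsilon4np|Z\cap B|\le e_\Gamma(A,B)\le\xi n^2p$, we get $|Z\cap B|\le4\xi n/\varepsilon$. From $|Z|+b-|Z\cap B|=|Z\cup B|\le n$ and $i+b\ge(1-\nu)n-2\omega n-1$ we obtain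
$$\tfrac\varepsilon2\le\nu+3\omega+\tfrac{4\omega^2}\varepsilon+\tfrac1n\le\varepsilon(0.125+0.03+0.0004)+\tfrac1n,$$
a contradiction for large $n$. $\square$

**Theorem 2 implies Theorem 1.** Apply Theorem 2 with $(\varepsilon/2,\varepsilon/8)$ in place of $(\varepsilon,\nu)$ to get $\lambda$. Decreasing $\lambda$ only strengthens hypothesis (ii), so we may take $\lambda\le\frac14$. Take $\omega,\xi$ as above for this $\lambda$. By Lemma 2, every $\Gamma=G\setminus H$ satisfies (i) and (ii), so it is Hamiltonian. The rest of the notes proves Theorem 2.

## 4. What a union bound and a factor of two can afford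

Section 1 suggests rotating with edges of $\Gamma$ and closing with an edge of $\Gamma$. Two natural versions of this fail, and the failures dictate the shape of the proof.

**Rotating with all of $\Gamma$.** Put $E_0=E(\Gamma)$. For fixed $\Gamma$ and $P$, the bad event "no edge of $\Gamma$ lies in $\mathrm{Cl}(E(\Gamma),P)$" is decided by $\Gamma$ and $P$; the only edges of $G$ that are still random are those outside $\Gamma$, which are of no use. So we rotate with a sparse part $\Gamma_0\subseteq\Gamma$ and keep $\Gamma\setminus\Gamma_0$ for closing. For fixed $E_0$ and $P$ the closure is a fixed set of pairs, the edges of $G$ outside $E_0$ are independent of the event $E_0\subseteq E(G)$, and few of them miss a large closure. The price is a union bound over $E_0$. If $|E_0|\le n^2q$, the price is about $(ep/(2q))^{n^2q}$, which is $e^{o(n^2p)}$ when $q/p\to0$, and at most $e^{\varepsilon n^2p/64}$ if $q/p$ is a small enough constant. This is affordable. The sparse part will come from a random subgraph $G_0\sim G_{n,q}$ of $G$ with $q=C_0\log n/n$, where $C_0$ is much smaller than $C$.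

**Growing the set of ends in the usual way.** Let $S_j$ be a set of ends, all reached by $j$ rotations with fixed end $x$. Each $v\in S_j$ offers as pivots its neighbors in $\Gamma_0$; let $Z$ be the union of these sets of pivots. Ignoring the few vertices whose path-neighborhood has changed, each new end is a $P$-neighbor of its pivot, so each end arises from at most two pivots and
$$|S_{j+1}|\ge\tfrac12|Z| .$$
The factor $\frac12$ cannot be dropped in this argument, by the example in Section 1. Early on it is harmless, as $|Z|$ is larger than $|S_j|$ by a factor of order $\log n$. But even if $Z=V$, we only get $n/2$ ends. Doing this at both ends yields at least $n^2/4$ ordered pairs, so possibly only $n^2/8$ unordered ones; up to $3n^2/8$ pairs may be missed, and these can contain about $\frac38n^2p$ edges of $G$. All we know about $\Gamma$ from (i) is $e(\Gamma)\ge\frac\varepsilon2n^2p$. So the count does not force an edge of $\Gamma$ into the closure. We need $(1-\rho)n$ ends with $\rho$ small compared with $\varepsilon$.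

**How the factor of two is avoided.** Two devices are used. First, the vertices are grouped into cells $Z$ with partners $Z^{\ast}$, and the initial path mostly alternates between a cell and its partner. Then a pivot in $Z$ yields a new end in $Z^{\ast}$. In the middle part of the argument the factor $\frac12$ is lost only *inside* each cell, while the *number of cells* containing a fair share of ends grows until it is almost everything. Secondly, for the last rotation we freeze an interval $J$ of the path: all earlier rotations have pivots outside $J$, so $J$ is still a segment of the current path, traversed in one of two directions. Choosing the more popular direction makes the map from pivots in $J$ to new ends a shift, hence injective. Running over a bounded number of intervals covers almost all vertices.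

**The budget.** The alternating structure must survive all iterations. Each one spoils up to $3R+4$ vertices, where $R$ will be about $4\log n/\log\log n$. So the initial path may have only about $\theta n\log\log n/\log n$ foreign edges, with $\theta$ a small constant. The initial path is built with this in mind: alternating paths plus a 2-factor without many short cycles on a small leftover set.

## 5. Constants and properties of the sparse random graph

From now on $\varepsilon,\nu\in(0,1)$ are as in Theorem 2. Decreasing $\nu$ weakens hypothesis (ii), so we may assume $\nu\le\frac18$.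

**Constants.** Let
$$c=\tfrac\varepsilon{16},\quad\beta=\tfrac{c^2}{200},\quad\eta=\tfrac{c^2}{1000},\quad\alpha=\tfrac c{4e^2},\quad\rho=\tfrac\varepsilon{1000},\quad\mu=\tfrac\beta4,\quad t=\lceil2/\nu\rceil,$$
$$L=\lceil\max\{3/\alpha,400/\nu\}\rceil,\quad\theta=\tfrac{\rho\nu}{10^5},\quad\theta_2=130\,\theta,\quad c_1=\tfrac{\varepsilon\theta}{16},$$
$$\lambda=\min\left\{\tfrac\beta4,\ \tfrac\rho{16L},\ \tfrac{\theta\nu}{40},\ \tfrac{c_1^2}{1000},\ \tfrac\nu{32}\right\}.$$
So $\lambda=\lambda(\varepsilon,\nu)$. Given $\xi$, let $\tau=\min\{\lambda/16,\xi/20,\beta/8\}$ and $k_0=\lceil1/\tau\rceil$; let $K_0,\eta_0$ be given by the regularity lemma below, and $\gamma=\min\{\eta_0^2,\tau/K_0^2\}$. Then choose $C_0$ sufficiently large (in particular $C_0\ge32/c_1$ and $C_0\ge8/(\eta c)$), and then $C$ sufficiently large (in particular $C\ge2C_0$, $C\ge64/\varepsilon$, $C_0/C\le\varepsilon/16$ and $\frac{C_0}C\log\frac{eC}{2C_0}\le\frac\varepsilon{64}$). Put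
$$q=\frac{C_0\log n}n,\qquad r=\left\lceil\frac{\log n}{\log\log n}\right\rceil+1,\qquad R=2(2r+t+1)\le\frac{5\log n}{\log\log n}.$$
Then $q/p\le C_0/C$. Note that $r,R=o(\log n)$, whereas $nq=C_0\log n$.

**Sparse regularity lemma** (Kohayakawa; Rödl; see Kohayakawa–Rödl, *Szemerédi's regularity lemma and quasi-randomness*, 2003). For $\tau>0$ and $k_0$ there are $\eta_0>0$ and $K_0$ such that for every $q\in(0,1]$, any sufficiently large $n$-vertex graph $F$ with $e_F(X,Y)\le2q|X||Y|$ for all disjoint $X,Y$ of size at least $\eta_0n$ has a partition $V_0,V_1,\dots,V_k$ of its vertex set with $k_0\le k\le K_0$, $|V_0|\le\tau n$, $|V_1|=\dots=|V_k|=m$, in which all but at most $\tau\binom k2$ pairs are $(\tau,q)$-regular. Here $(V_a,V_b)$ is *$(\tau,q)$-regular* if $|d(X,Y)-d(V_a,V_b)|\le\tau$ whenever $X\subseteq V_a$, $Y\subseteq V_b$, $|X|,|Y|\ge\tau m$, where $d(X,Y)=e_F(X,Y)/(q|X||Y|)$.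

*Example.* If $|e_F(X,Y)-q|X||Y||\le\gamma'qn^2$ for all $X,Y$, with $\gamma'n^2\le\tau^3m^2/2$, then for $|X|,|Y|\ge\tau m$ we have $|d(X,Y)-1|\le\gamma'n^2/(\tau m)^2\le\tau/2$, so any two disjoint $m$-sets form a $(\tau,q)$-regular pair of density close to $1$. In our $\Gamma_0$ the adversary's deletions make the densities vary.

**Properties of $G_0\sim G_{n,q}$.** A.a.s. the following hold.

- **(Q1)** $|e_{G_0}(X,Y)-q|X||Y||\le\gamma qn^2$ for all $X,Y\subseteq V$.
- **(Q2)** For $c'\in\{c,c_1\}$: if $X\ne\emptyset$, $|X|\le\frac{c'^2n}{100}$ and $|Y|\le\min\{\frac{c'^2n}{100},\frac{c'nq}{16}|X|\}$, then $e_{G_0}(X,Y)<c'nq|X|$.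
- **(Q3)** For a linear order $\pi$ of $V$, cut it (by a fixed rule) into $N_b=\lceil\log n\rceil$ consecutive blocks of size $\lfloor n/N_b\rfloor$ or $\lceil n/N_b\rceil$. Let $T(\pi)$ be the set of $v$ for which some union $U_v$ of at most $\alpha N_b$ blocks has $e_{G_0}(v,U_v)\ge cnq$. Then $|T(\pi)|\le\eta n$ for *every* $\pi$.
- **(Q4)** $G_0$ has at most $n^{3/4}$ cycles of length at most $g:=\lfloor\frac{\log n}{2\log\log n}\rfloor$.

(Q2) is the expansion statement: a small set $X$ sending $c'nq$ edges per vertex into $Y$ forces $Y$ to be much larger than $X$. (Q3) says that few vertices have their neighborhoods concentrated on a short piece of a path. (Q4) keeps the 2-factor from having many components.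

*Proof of (Q1).* As for (1), with $\gamma$ for $\omega^2$ and $q$ for $p$: each deviation has probability at most $2e^{-\gamma^2qn^2/128}$, there are $4^n$ pairs, $qn^2=C_0n\log n$, and $q|X\cap Y|\le qn\le\gamma qn^2/8$.

*Proof of (Q2).* If $|Y|<|X|$, enlarge $Y$ to size $|X|$; this respects the hypotheses because $\frac{c'nq}{16}\ge1$. So let $s=|X|\le y=|Y|$. If $e_{G_0}(X,Y)\ge c'nqs$, then at least $c'nqs/2$ of at most $sy$ unordered pairs are edges. This has probability at most
$$\left(\frac{2ey}{c'n}\right)^{c'nqs/2}\le\left(\frac y{en}\right)^{c'nqs/4},$$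
since $(2ey/(c'n))^2\le y/(en)$ is equivalent to $y\le c'^2n/(4e^3)$, and $4e^3<100$. There are at most $\binom ns\binom ny\le(en/y)^{2y}$ choices of $X,Y$ (as $(en/x)^x$ increases for $x\le n$), and $2y\le c'nqs/8$. So for given $s,y$ the union bound is at most $(en/y)^{-c'nqs/8}\le e^{-c'nq/8}=n^{-c'C_0/8}\le n^{-4}$. Sum over at most $n^2$ choices of $s,y$.

*Proof of (Q3).* If it fails, there are $\pi$, a set $T'$ of $t_0=\lceil\eta n\rceil$ vertices, and unions of blocks $U_v$ ($v\in T'$) with $|U_v|\le\alpha N_b\lceil n/N_b\rceil\le2\alpha n$, such that at least $t_0cnq/2$ of the at most $2\alpha nt_0$ pairs $\{v,w\}$, $v\in T'$, $w\in U_v$, are edges (each pair is counted at most twice). This has probability at most $(4e\alpha/c)^{t_0cnq/2}=e^{-t_0cnq/2}\le e^{-\eta cC_0n\log n/2}\le e^{-4n\log n}$. The number of choices is at most $n!\,2^n2^{N_bt_0}\le e^{3n\log n}$.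

*Proof of (Q4).* The expected number of such cycles is at most $\sum_{3\le j\le g}(nq)^j\le2(C_0\log n)^g=n^{1/2+o(1)}$. Use Markov's inequality.

**Lemma 3 (few edges escape a large closure).** A.a.s. $G=G_{n,p}$ satisfies: for every $E_0\subseteq E(G)$ with $|E_0|\le n^2q$ and every Hamilton path $P$ of $K_n$ such that at most $\rho n^2$ pairs are not in $\mathrm{Cl}(E_0,P)$, at most $\frac\varepsilon{16}n^2p$ edges of $E(G)\setminus E_0$ are not in $\mathrm{Cl}(E_0,P)$.

*Proof.* Fix $E_0$ and $P$ with at most $\rho n^2$ pairs outside the closure. The closure is then determined, and the event $E_0\subseteq E(G)$ is independent of the edges outside $E_0$. So, given $E_0\subseteq E(G)$, the number of bad edges is $\mathrm{Bin}(M,p)$ with $M\le\rho n^2$. With $s_0=\frac\varepsilon{16}n^2p$, it is at least $s_0$ with probability at most $(eMp/s_0)^{s_0}\le(16e\rho/\varepsilon)^{s_0}=(16e/1000)^{s_0}\le e^{-3\varepsilon n^2p/16}$. Now sum over $E_0$. Since $\binom{\binom n2}sp^s\le(en^2p/(2s))^s$, since $x\mapsto(en^2p/(2x))^x$ increases for $x\le n^2p/2$, and since $x\mapsto x\log(e/(2x))$ increases for $x\le\frac12$,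
$$\sum_{s\le n^2q}\binom{\binom n2}sp^s\le(n^2q+1)\left(\frac{ep}{2q}\right)^{n^2q}\le(n^2q+1)\exp\left(n^2p\,\tfrac{C_0}C\log\tfrac{eC}{2C_0}\right)\le(n^2q+1)e^{\varepsilon n^2p/64}.$$
There are at most $n!\le e^{n\log n}\le e^{\varepsilon n^2p/64}$ paths. So the union bound is at most $(n^2q+1)e^{\varepsilon n^2p(1/32-3/16)}\to0$. $\square$

**Choosing $G_0$ and $\Gamma_0$.** This step fixes the sparse graph with which we rotate. Let $G_0\subseteq G$ keep each edge of $G$ independently with probability $q/p$, so $G_0\sim G_{n,q}$. As (Q1)–(Q4) hold a.a.s., Markov's inequality shows that for a.a.s. all $G$ the conditional probability, given $G$, that they fail is at most $\frac14$. Fix $G$ with this property and with the property of Lemma 3. Let $\Gamma\subseteq G$ be any spanning subgraph satisfying (i) and (ii), and put $\Gamma_0=\Gamma\cap G_0$. Over the choice of $G_0$, given $G$, with probability $1-o(1)$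
$$d_{\Gamma_0}(v)\ge\tfrac\varepsilon2nq=8cnq\ \text{ for all }v;\qquad e_{\Gamma_0}(A,B)>\tfrac\xi2n^2q\ \text{ whenever }|A|,|B|\ge\lambda n,\ |A|+|B|>(1-\nu)n. \tag{2}$$
For the first part, $d_{\Gamma_0}(v)$ is binomial with mean at least $\varepsilon nq$, so failure for some $v$ has probability at most $n\,e^{-\varepsilon nq/8}=n^{1-\varepsilon C_0/8}\to0$. For the second, $e_{\Gamma_0}(A,B)$ is a sum of independent variables in $[0,2]$ with mean greater than $\xi n^2q$; halving the variables, failure has probability at most $e^{-\xi n^2q/16}$. There are $4^n$ pairs, and $n^2q=C_0n\log n$. Since $\frac34-o(1)>0$, we can fix $G_0$ satisfying (Q1)–(Q4) and (2). It depends on $\Gamma$; this is allowed, because Lemma 3 covers all $E_0$. By (Q1), $|E(\Gamma_0)|\le n^2q$.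

Write $e_0,N_0$ for edge counts and neighborhoods in $\Gamma_0$. From here on the argument is deterministic, apart from auxiliary random choices used to show existence.

## 6. The reduced graph and its pairs of cells

By (Q1) and $\gamma\le\eta_0^2$, for disjoint $X,Y$ of size at least $\eta_0n$ we have $e_0(X,Y)\le q|X||Y|+\eta_0^2qn^2\le2q|X||Y|$. So the regularity lemma applies to $\Gamma_0$. Let $V_0,\dots,V_k$ be the partition; then $(1-\tau)n\le km\le n$ and $m\ge n/(2K_0)$. Let $\mathcal R$ be the graph on $[k]$ in which $ab$ is an edge if $a\ne b$ and $(V_a,V_b)$ is $(\tau,q)$-regular of density at least $2\tau$. Then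
$$ab\in E(\mathcal R),\ X\subseteq V_a,\ Y\subseteq V_b,\ |X|,|Y|\ge\tau m\ \Longrightarrow\ e_0(X,Y)\ge\tau q|X||Y|. \tag{3}$$
For $\mathcal T\subseteq[k]$, $N_{\mathcal R}(\mathcal T)$ denotes the union of the neighborhoods of its elements (it may meet $\mathcal T$).

**Lemma 4.** If $\mathcal T\subseteq[k]$ and $|\mathcal T|\ge2\lambda k$, then $|N_{\mathcal R}(\mathcal T)|\ge\min\{|\mathcal T|+\nu k,(1-\lambda)k\}$.

*Proof.* The point is to transfer (2) to $\mathcal R$. Let $A=\bigcup_{a\in\mathcal T}V_a$ and $B=V\setminus\bigcup_{b\in N_{\mathcal R}(\mathcal T)}V_b$. An edge counted in $e_0(A,B)$ meets $V_0$, or lies inside a cluster, or in an irregular pair, or in a pair of density less than $2\tau$. By (Q1) these contribute respectively at most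
$$\tau qn^2+\gamma qn^2,\qquad k(qm^2+\gamma qn^2),\qquad\tau k^2(qm^2+\gamma qn^2),\qquad2\tau qk^2m^2 .$$
Each is at most $2\tau qn^2$: use $\gamma\le\tau/K_0^2$ and $km\le n$, and for the second term also $km^2\le n^2/k\le\tau n^2$, as $k\ge1/\tau$. So $e_0(A,B)\le8\tau qn^2\le\frac\xi2qn^2$. Also $|A|\ge2\lambda km\ge\lambda n$. If $|B|<\lambda n$, then $|N_{\mathcal R}(\mathcal T)|m=n-|B|\ge(1-\lambda)n\ge(1-\lambda)km$. Otherwise (2) forces $|A|+|B|\le(1-\nu)n$, so $|N_{\mathcal R}(\mathcal T)|m=n-|B|\ge|A|+\nu n\ge|\mathcal T|m+\nu km$. $\square$

**Cells and partners.** The purpose is to pair up almost all of the vertex set along edges of $\mathcal R$. By Lemma 4, $|\mathcal T|-|N_{\mathcal R}(\mathcal T)|\le2\lambda k$ for all $\mathcal T\subseteq[k]$ (trivially if $|\mathcal T|<2\lambda k$). Consider the bipartite double cover of $\mathcal R$: two copies of $[k]$, with $a$ in the first joined to $b$ in the second if $ab\in E(\mathcal R)$. The defect form of Hall's theorem gives a matching missing at most $2\lambda k$ vertices of the first copy. In other words there are $I\subseteq[k]$ with $|I|\ge(1-2\lambda)k$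 and an injection $\sigma:I\to[k]$ with $a\sigma(a)\in E(\mathcal R)$.

For each $a\in[k]$ choose disjoint $V_a',V_a''\subseteq V_a$ of size $\lfloor m/2\rfloor$, called *cells*. For $a\in I$ call $V_a''$ and $V'_{\sigma(a)}$ *partners*. As $\sigma$ is injective, each cell $Z$ has at most one partner, denoted $Z^{\ast}$, and $Z\mapsto Z^{\ast}$ is an involution on the paired cells. At most $4\lambda k$ cells are unpaired.

*Example.* If $\mathcal R$ is a triangle on $\{1,2,3\}$, there may be no perfect matching of clusters, but $\sigma=(1\to2\to3\to1)$ works: the partners are $V_1''V_2'$, $V_2''V_3'$, $V_3''V_1'$. This is the reason for halving clusters.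

**Definition (structured).** Given a Hamilton path $P$ of $K_n$, a vertex $z$ is *$P$-structured* if it lies in a paired cell $Z$, is not an end of $P$, and both its $P$-neighbors lie in $Z^{\ast}$.

*Example.* If $Z\ni u_1,u_2$ and $Z^{\ast}\ni w_1,w_2$, and $P$ contains the segment $u_1w_1u_2w_2$, then $w_1$ and $u_2$ are structured: the neighbors of $w_1\in Z^{\ast}$ lie in $Z=(Z^{\ast})^{\ast}$.

## 7. An initial Hamilton path with few foreign edges

**Step 1: a reservoir $W$.** We set aside a small set that is spread evenly, so that the leftover of the alternating paths can be absorbed into a 2-factor. Choose $W$ randomly, each vertex independently with probability $\theta$. Some $W$ satisfies: $|W|\le1.1\theta n$; $\big||W\cap Z|-\theta|Z|\big|\le\tau m$ for every cell $Z$; and $e_0(v,W)\ge\frac\varepsilon4\theta nq$ for every $v$. The first two fail with probability $e^{-\Omega(n)}$, as there are at most $2K_0$ cells and $m\ge n/(2K_0)$. The third involves binomial variables of mean at least $\frac\varepsilon2\theta nq$ and fails with probability at most $n\,e^{-\varepsilon\theta nq/16}=n^{1-\varepsilon\theta C_0/16}=o(1)$.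

**Step 2: long alternating paths.** These will make almost all vertices structured.

**Lemma 5.** Let a bipartite graph have parts $X,Y$ of size $s$ with an edge between any $X'\subseteq X$, $Y'\subseteq Y$ with $|X'|,|Y'|\ge\tau m$. Then it has a path with more than $2s-4\tau m$ vertices (the empty path is allowed).

*Proof.* Run a depth-first search with unvisited set $U$, finished set $T$, and the stack, which is a path. In each step, if the stack is empty move a vertex of $U$ to it; if the top of the stack has a neighbor in $U$, push that neighbor; otherwise move the top to $T$. There are never edges between $T$ and $U$. At each step $|U|-|T|$ decreases by exactly $1$, from $2s$ initially to $-2s$ at the end. Stop when $|U|=|T|=h$. The path then has $2s-2h$ vertices, hence, as it alternates, $s-h$ in each part. So $|T\cap X|+|U\cap X|=h=|T\cap X|+|T\cap Y|$, giving $|U\cap X|=|T\cap Y|$, and likewise $|U\cap Y|=|T\cap X|$. Both numbers are less than $\tau m$, since there are no $T$–$U$ edges. So $h=|U\cap X|+|U\cap Y|<2\tau m$. $\square$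

By (3) the lemma applies, for each pair of partners $Z,Z^{\ast}$, to equal-size subsets of $Z\setminus W$ and $Z^{\ast}\setminus W$ of size $\min\{|Z\setminus W|,|Z^{\ast}\setminus W|\}$; the two sizes differ by at most $2\tau m$. We obtain a path $Q_Z$ in $\Gamma_0$ alternating between $Z\setminus W$ and $Z^{\ast}\setminus W$ and missing at most $2\tau m+4\tau m$ vertices of $(Z\cup Z^{\ast})\setminus W$. There are at most $k$ such paths. Let $\mathrm{Lo}$ be the set of vertices outside $W$ on none of them. Counting $V_0$, at most one vertex per cluster outside its two cells, the unpaired cells, and the missed vertices,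
$$|\mathrm{Lo}|\le\tau n+k+4\lambda k\tfrac m2+6\tau km\le(2\lambda+7\tau)n+K_0\le3\lambda n .$$

**Step 3: a 2-factor on the rest.** Let $U=W\cup\mathrm{Lo}$.

**Lemma 6.** $\Gamma_0[U]$ has a 2-factor.

*Proof.* *Claim.* If $A,B\subseteq U$, $|A|+|B|\ge|U|$ and $|A|,|B|\ge10\lambda n$, then $e_0(A,B)\ge\tau^3qm^2$.

The claim says that $W$ inherits the expansion of $\mathcal R$. Suppose it fails. Let $A'=A\cap W$ and $B'=B\cap W$. Then $|A'|,|B'|\ge7\lambda n$ and $|A'|+|B'|\ge|U|-2|\mathrm{Lo}|=|W|-|\mathrm{Lo}|\ge|W|-3\lambda n$. Let $\mathcal T=\{a\in[k]:|A'\cap V_a|\ge\tau m\}$ and $\mathcal T'=\{b\in[k]:|B'\cap V_b|\ge\tau m\}$. By (3) there is no $\mathcal R$-edge between $\mathcal T$ and $\mathcal T'$, since such an edge would give $e_0(A,B)\ge\tau q(\tau m)^2$. As $|W\cap V_a|\le\theta m+2\tau m+1\le(\theta+3\tau)m$, we have $|A'|\le|V_0|+k\tau m+|\mathcal T|(\theta+3\tau)m\le2\tau n+|\mathcal T|(\theta+3\tau)m$. As $\theta+3\tau\le1$ and $n\ge km$, this gives $|\mathcal T|\ge(7\lambda-2\tau)k\ge2\lambda k$, and similarly $|\mathcal T'|\ge2\lambda k$. Since $N_{\mathcal R}(\mathcal T)\cap\mathcal T'=\emptyset$,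 we have $|N_{\mathcal R}(\mathcal T)|\le k-|\mathcal T'|\le(1-2\lambda)k$, so Lemma 4 yields $|\mathcal T|+\nu k\le k-|\mathcal T'|$. On the other hand, $|W|\ge2k(\theta\lfloor m/2\rfloor-\tau m)\ge\theta km-3\tau km$ and $n\le2km$ give
$$|\mathcal T|+|\mathcal T'|\ge\frac{|W|-3\lambda n-4\tau n}{(\theta+3\tau)m}\ge k\,\frac{\theta-11\tau-6\lambda}{\theta+3\tau}\ge k\left(1-\frac{14\tau+6\lambda}\theta\right)>(1-\nu)k,$$
because $14\tau\le\lambda$ and $\lambda\le\theta\nu/40$. This is a contradiction and proves the claim.

*Why orient.* A 2-factor will be read off from a permutation $\varphi$ of $U$ such that $v\varphi(v)$ is always an edge. Hall's theorem in the undirected graph could produce 2-cycles $v\to w\to v$, which are not cycles of the graph. Orienting the edges first rules them out.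

Orient each edge of $\Gamma_0[U]$ independently and uniformly at random. With positive probability the following hold.

- (α) All out- and in-degrees are at least $c_1nq=\frac{\varepsilon\theta}{16}nq$. They are binomial of mean at least $\frac12\cdot\frac\varepsilon4\theta nq=\frac{\varepsilon\theta}8nq$, so this fails with probability at most $2n\,e^{-\varepsilon\theta nq/64}=o(1)$.
- (β) For all $A,B$ as in the claim some edge is oriented from $A$ to $B$. There are at least $\tau^3qm^2/2$ distinct relevant edges, each suitably oriented with probability at least $\frac12$, independently, and $4^n2^{-\tau^3qm^2/2}\to0$, since $qm^2\ge C_0n\log n/(4K_0^2)$.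

Fix such an orientation. We verify Hall's condition. Suppose $\emptyset\ne A\subseteq U$ and $|N^+(A)|<|A|$. Put $B=U\setminus N^+(A)\ne\emptyset$. Then $|A|+|B|>|U|$ and no edge is oriented from $A$ to $B$.

If $|A|\le10\lambda n\le c_1^2n/100$, then (α) gives $e_{G_0}(A,N^+(A))\ge c_1nq|A|$, so (Q2) with $c'=c_1$, $X=A$, $Y=N^+(A)$ gives $|N^+(A)|>\min\{\frac{c_1^2n}{100},\frac{c_1nq}{16}|A|\}\ge|A|$, a contradiction. If $|B|\le10\lambda n$, the same argument for in-neighborhoods gives $|N^-(B)|\ge|B|$, but $N^-(B)\cap A=\emptyset$ gives $|N^-(B)|\le|U|-|A|<|B|$, a contradiction. Otherwise (β) is contradicted.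

By Hall's theorem there is a permutation $\varphi$ of $U$ with $v\to\varphi(v)$ an oriented edge for all $v$. It has no fixed points and no 2-cycles, so its cycles form a 2-factor of $\Gamma_0[U]$. $\square$

**Step 4: the path $P_0$.** Now we count components. By (Q4) the 2-factor has at most $|U|/g+n^{3/4}$ cycles. Here $|U|\le1.1\theta n+3\lambda n\le1.9\theta n$ and $g\ge\frac{\log n}{3\log\log n}$, so $|U|/g\le5.7\,\theta n\frac{\log\log n}{\log n}$. Cutting each cycle open at an edge and adding the at most $k$ paths $Q_Z$, we obtain a spanning linear forest of $\Gamma_0$ with at most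
$$\ell_0:=7\theta n\,\frac{\log\log n}{\log n}$$
components. Concatenate them into a Hamilton path $P_0$ of $K_n$; it has at most $\ell_0$ foreign edges. Inner vertices of the paths $Q_Z$ are $P_0$-structured, so at most $|U|+2k\le2\theta n$ vertices are not.

## 8. Almost every vertex is an end

**Lemma 7 (rotation lemma).** Let $P$ be a Hamilton path of $K_n$ from $x$ to $y$ with at most $\theta_2n$ vertices that are not $P$-structured. Then for at least $(1-\rho)n$ vertices $w$ there is a Hamilton path of $K_n$ from $x$ to $w$ obtained from $P$ by at most $2r+t+1$ rotations with fixed end $x$ and edges of $\Gamma_0$.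

*Proof.* All rotations have fixed end $x$ and use edges of $\Gamma_0$; new ends are successors of pivots, so they are never $x$. Whenever we consider a set of ends, one path $P_w$ is chosen for each end $w$.

**Step 1: a core $K$ of usable ends.** In the growth phase with a frozen interval we shall forbid pivots in that interval, so an end should not have too many neighbors there; and the next end should again have this property. Let $T=T(P)$ be as in (Q3) for the order given by $P$, so $|T|\le\eta n$. Starting with $T^{\ast}=T$, as long as some $v\notin T^{\ast}$ has at least $cnq$ $G_0$-neighbors in $\partial T^{\ast}:=\{z:N_P(z)\cap T^{\ast}\ne\emptyset\}$, add $v$ to $T^{\ast}$. Suppose $\lceil\eta n\rceil$ vertices were added, forming $D$. At that time $|\partial T^{\ast}|\le2|T^{\ast}|\le2(2\eta n+1)\le5\eta n=c^2n/200$, and $e_{G_0}(D,\partial T^{\ast})\ge cnq|D|$, as $\partial T^{\ast}$ only grows. This contradicts (Q2) with $c'=c$, $X=D$, $Y=\partial T^{\ast}$, since $5\eta n\le\frac{cnq}{16}|D|$. So the process stops with $|T^{\ast}|\le2\eta n+1<\beta n$. Let $K=V\setminus T^{\ast}$. Every $v\in K$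 satisfies $v\notin T$ and has fewer than $cnq$ $G_0$-neighbors in $\partial T^{\ast}$.

**Step 2: reach the core.** The end $y$ itself may lie outside $K$; we rotate until some end lies in $K$. Let $S_0=\{y\}$. Given $S_j$ with $|S_j|<\beta n=c^2n/200$, each $v\in S_j$ being the end of a path $P_v$ obtained by $j\le r$ rotations, consider for each $v$ the $z\in N_0(v)$ with $N_{P_v}(z)=N_P(z)$. There are at least $8cnq-3j\ge cnq$ of them. Let $Z$ be the union of these sets over $v\in S_j$. Then $e_{G_0}(S_j,Z)\ge cnq|S_j|$, so (Q2) gives $|Z|\ge\min\{\frac{c^2n}{100},\frac{cnq}{16}|S_j|\}$. Each $z\in Z$ is the pivot of a rotation of some $P_v$, whose new end is a $P_v$-neighbor and hence a $P$-neighbor of $z$; so each vertex arises as new end from at most two $z$. We get a set $S_{j+1}$ of new ends with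
$$|S_{j+1}|\ge\min\left\{\beta n,\tfrac{cnq}{32}|S_j|\right\},\qquad\tfrac{cnq}{32}\ge\log n. \tag{4}$$
Since $(\log n)^{\log n/\log\log n}=n$, after some number $r_1\le r$ of rounds we have $|S_{r_1}|\ge\beta n>|T^{\ast}|$. Choose $y_0\in S_{r_1}\cap K$ and let $P'$ be its path.

**Step 3: freeze an interval and grow outside it.** Split $P'$ into $L$ consecutive intervals $J_1,\dots,J_L$ with sizes differing by at most one, and *fix $i\in[L]$*. We want linearly many ends while keeping $J_i$ intact. First we check that ends in $K$ have few neighbors in $J_i$. Since $|E(P')\setminus E(P)|\le r_1$, the set $J_i$ is a union of at most $r_1+1$ intervals of $P$. An interval with $\ell$ vertices meets at most $\ell/\lfloor n/N_b\rfloor+2$ blocks, so $J_i$ is contained in a union of at most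
$$\frac{n/L+1}{\lfloor n/N_b\rfloor}+2(r_1+1)\le\alpha N_b$$
blocks of $P$; here $L\ge3/\alpha$ and $r_1=o(N_b)$ are used. Hence $e_{G_0}(v,J_i)<cnq$ for all $v\notin T$, in particular for all $v\in K$.

Starting from $S_0=\{y_0\}$ and $P'$, repeat the growth of Step 2, keeping $S_j\subseteq K$ and using for $v\in S_j$ only pivots $z\in N_0(v)$ with $z\notin J_i$, $N_{P_v}(z)=N_P(z)$ and $N_P(z)\cap T^{\ast}=\emptyset$. As $v\in K$, there are at least $8cnq-cnq-3(r_1+j)-cnq\ge cnq$ of these, and the new ends lie in $N_P(z)\subseteq K$. So (4) holds as before, and after $r_2\le r$ rounds ($r_2$ may depend on $i$) we obtain a set $S^{i,0}$ with $|S^{i,0}|\ge\beta n$, of ends of paths obtained from $P'$ by $r_2$ rotations with pivots outside $J_i$. For such paths *all edges of $P'[J_i]$ are kept*, since a deleted edge contains its pivot. So $J_i$ still spans a segment of the current path.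

**Step 4: spread over the clusters.** Now we pass from a positive fraction of ends to ends in almost all clusters, with $t$ further rotations. For $s\ge0$ let $S^{i,s}$ consist of ends $w$ of paths $P_w$ obtained from $P'$ by $r_2+s$ rotations with pivots outside $J_i$, constructed below, and let
$$\mathcal T_s=\{a\in[k]:|S^{i,s}\cap V_a|\ge\mu m\}.$$
From $\beta n\le\tau n+|\mathcal T_0|m+\mu km$ and $n\ge km$ we get $|\mathcal T_0|\ge(\beta-\tau-\mu)k\ge\frac\beta2k\ge2\lambda k$.

Given $S^{i,s}$ with $s<t$, let $b\in N_{\mathcal R}(\mathcal T_s)$, choose $a\in\mathcal T_s$ with $ab\in E(\mathcal R)$, and let $Y=S^{i,s}\cap V_a$, so $|Y|\ge\mu m\ge\tau m$. Call $z\in V_b$ *hit* if it has a $\Gamma_0$-neighbor $w\in Y$ with $N_{P_w}(z)=N_P(z)$. *Fewer than $\tau m$ vertices of $V_b$ are not hit.* Otherwise let $M$ be the set of those not hit; (3) gives $e_0(Y,M)\ge\tau^2qm|Y|$, which is at least a positive constant times $|Y|\log n$, as $qm\ge C_0\log n/(2K_0)$. But a $\Gamma_0$-neighbor of $w\in Y$ in $M$ has a changed neighborhood in $P_w$, so each $w$ contributes at most $3(2r+s)=o(\log n)$, a contradiction.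

Call $b$ *good* if the cell $Z=V_b''$ is paired, has at most $m/16$ vertices that are not $P$-structured, and satisfies $|Z\cap J_i|\le m/16$. If $b$ is good, each hit, $P$-structured $z\in Z\setminus J_i$ yields, by a rotation with pivot $z$, a new end in $N_P(z)\subseteq Z^{\ast}=V'_{\sigma(b)}$, each new end arising from at most two $z$. This gives at least
$$\tfrac12\left(\tfrac{m-1}2-\tau m-\tfrac m8\right)\ge\tfrac m8\ge\mu m$$
ends in $V_{\sigma(b)}$. The factor of two has been paid inside one cluster, where we can afford it. Let $S^{i,s+1}$ be the set of all new ends so obtained; then $\sigma(b)\in\mathcal T_{s+1}$ whenever $b\in N_{\mathcal R}(\mathcal T_s)$ is good.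

How many $b$ are not good? Use $n/m\le1.25k$. At most $2\lambda k$ cells $V_b''$ are unpaired; at most $16\theta_2n/m\le20\theta_2k$ have too many unstructured vertices; at most $16(n/L+1)/m\le21k/L$ meet $J_i$ in more than $m/16$ vertices. So at most $\kappa k$ are not good, where
$$\kappa:=2\lambda+20\theta_2+\tfrac{21}L\le\tfrac\nu{16}+0.026\,\rho\nu+\tfrac{21\nu}{400}\le\tfrac\nu2 .$$
As $\sigma$ is injective, Lemma 4 yields, inductively,
$$|\mathcal T_{s+1}|\ge|N_{\mathcal R}(\mathcal T_s)|-\kappa k\ge\min\left\{|\mathcal T_s|+\tfrac\nu2k,\ (1-\lambda-\kappa)k\right\}\ge2\lambda k.$$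
Once $|\mathcal T_s|\ge(1-\lambda-\kappa)k$, this persists; and it happens within $t=\lceil2/\nu\rceil$ steps, since otherwise $|\mathcal T_t|\ge|\mathcal T_0|+t\frac\nu2k>k$. Hence $|\mathcal T_t|\ge(1-\lambda-\kappa)k$, and as $\kappa\le\nu$, Lemma 4 gives $|N_{\mathcal R}(\mathcal T_t)|\ge(1-\lambda)k$. Write $\mathcal N^i=N_{\mathcal R}(\mathcal T_t)$.

**Step 5: one last rotation, with pivot in $J_i$.** This step uses the frozen interval to avoid the factor of two. Let $b\in\mathcal N^i$, choose $a\in\mathcal T_t$ with $ab\in E(\mathcal R)$, and let $Y=S^{i,t}\cap V_a$, $|Y|\ge\mu m$. For $w\in Y$, $J_i$ spans in $P_w$ the same subpath as in $P'$, traversed (from $x$) in the direction of $P'$ or in the opposite one. Choose $Y'\subseteq Y$ with $|Y'|\ge\frac\mu2m\ge\tau m$ for which the direction is the same, and call it $\sigma_{i,b}\in\{+,-\}$. By (3), all but fewer than $\tau m$ vertices $z\in V_b$ have a $\Gamma_0$-neighbor in $Y'$. If such a $z$ lies in $J_i$ but is not an end vertex of the interval $J_i$, then a rotation of $P_w$ ($w\in Y'$, $wz\in E(\Gamma_0)$) with pivot $z$ yields as new end the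 $P'$-successor of $z$ if $\sigma_{i,b}=+$, and the $P'$-predecessor of $z$ if $\sigma_{i,b}=-$. In both cases the new end lies in $J_i$. If moreover $z$ lies in a paired cell $Z\subseteq V_b$ and is $P'$-structured, the new end lies in $Z^{\ast}\cap J_i$.

For fixed $i$ and $Z$ the map from $z$ to the new end is injective: it is a shift along $P'$ in a direction that depends only on $i$ and on the cluster $V_b$ containing $Z$. For distinct $(i,Z)$ the images lie in the sets $Z^{\ast}\cap J_i$, which are pairwise disjoint. Note that both devices are needed here: the direction may vary with $b$, and without the cells a successor of a vertex of one cluster might coincide with a predecessor of a vertex of another.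

**Step 6: count the ends.** Sum over all $i\in[L]$, all $b\in\mathcal N^i$ and all paired cells $Z\subseteq V_b$. The number of distinct ends obtained is at least $n$ minus the following:

- vertices in no paired cell: at most $\tau n+k+2\lambda n$;
- vertices of $J_i\cap V_b$ with $b\notin\mathcal N^i$: at most $L\lambda n$ in total;
- vertices of $V_b\cap J_i$ with no neighbor in the relevant $Y'$: at most $L\tau n$ in total;
- vertices that are not $P'$-structured: at most $\theta_2n+3r$, since a $P$-structured vertex with unchanged neighborhood is $P'$-structured;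
- end vertices of intervals: at most $2L$.

Since $\lambda,\tau\le\frac\rho{16L}$, $L\ge3200$ and $\theta_2\le\rho/8$, the total lost is less than $\rho n$. The number of rotations used is at most $r_1+r_2+t+1\le2r+t+1$. $\square$

## 9. Removing the foreign edges one at a time

We now prove Theorem 2. We construct Hamilton paths $P_0,P_1,\dots$ of $K_n$, starting from the path of Section 7, where $P_j$ has at most $\ell_0-j$ foreign edges, and $P_{j+1}$ and $P_j$ differ in the neighborhoods of at most $3R+4$ vertices.

**Step 1: the structure survives.** As long as at most $\ell_0+1$ iterations have been made, the number of unstructured vertices of the current path is at most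
$$2\theta n+(\ell_0+1)(3R+4)\le2\theta n+\left(7\theta n\tfrac{\log\log n}{\log n}+1\right)\left(\tfrac{15\log n}{\log\log n}+4\right)\le125\,\theta n$$
for large $n$, because a $P_0$-structured vertex whose neighborhood was never changed is structured for the current path.

**Step 2: the closure is almost complete.** Let $P=P_j$ have ends $x,y$. By Lemma 7 there are at least $(1-\rho)n$ vertices $w$ with a path $P_w$ from $x$ to $w$ obtained from $P$ by at most $2r+t+1=R/2$ rotations. Each $P_w$ has at most $125\theta n+3R\le130\,\theta n=\theta_2n$ unstructured vertices. So Lemma 7 applies to the reverse of $P_w$, with fixed end $w$, and gives at least $(1-\rho)n$ vertices $x'$ such that some Hamilton path with ends $w,x'$ is obtained from $P$ by at most $R$ rotations. Thus at most $\rho n\cdot n+n\cdot\rho n=2\rho n^2$ ordered pairs $(w,x')$ fail. An unordered pair outside $\mathrm{Cl}(E(\Gamma_0),P)$ fails in both orders, so at most $\rho n^2$ unordered pairs are not in the closure.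

**Step 3: an edge of $\Gamma$ closes a path.** By Lemma 3 with $E_0=E(\Gamma_0)$, at most $\frac\varepsilon{16}n^2p$ edges of $G\setminus\Gamma_0$ lie outside $\mathrm{Cl}(E(\Gamma_0),P)$. But by (i) and $q/p\le C_0/C\le\varepsilon/16$,
$$e(\Gamma\setminus\Gamma_0)\ge\tfrac\varepsilon2n^2p-n^2q\ge\tfrac\varepsilon2n^2p-\tfrac\varepsilon{16}n^2p>\tfrac\varepsilon{16}n^2p,$$
so some edge $ab\in E(\Gamma)$ lies in $\mathrm{Cl}(E(\Gamma_0),P)$. By Lemma 1, either $\Gamma$ is Hamiltonian, or there is a Hamilton path $P_{j+1}$ with at most $\ell_0-j-1$ foreign edges that differs from $P_j$ in the neighborhoods of at most $3R+4$ vertices.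

**Step 4: termination.** The bound on the number of foreign edges drops by $1$ in each iteration and cannot become negative. So after at most $\ell_0+1$ iterations the first outcome of Lemma 1 occurs, and $\Gamma$ is Hamiltonian. As $\Gamma$ was an arbitrary spanning subgraph of $G$ with (i) and (ii), and $G$ was only assumed to have properties that hold a.a.s., Theorem 2 is proved. By Section 3, Theorem 1 follows: the statement in the question is true. $\blacksquare$
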